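# Sandwiching near-regular random graphs between binomial random graphs

## 1. Three perfect matchings on four points

Let $G$ be uniform among the three perfect matchings $\{12,34\}$, $\{13,24\}$, $\{14,23\}$ of $K_4$. Each edge lies in $G$ with probability $\frac13$. We try to place a random graph with independent edges of density $p$ inside $G$, and another one around $G$.

Let $G^L\sim\mathcal G(4,p)$, that is, each of the six edges is present independently with probability $p$. If $G^L\subseteq G$, then $G^L$ is a matching, which has probability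
$$(1-p)^6+6p(1-p)^5+3p^2(1-p)^4 .$$
This bound is attained. If $G^L$ is empty, choose $G$ uniformly; if $G^L$ is one edge, let $G$ be the perfect matching that contains it; if $G^L$ is a perfect matching, put $G=G^L$; in all other cases choose $G$ uniformly. The rule is invariant under permutations of the four points, and these act transitively on the three matchings, so $G$ is uniform. At $p=\frac13$ the success probability is $\frac{64+192+48}{729}=\frac{304}{729}$. Above $G$ it is similar. A graph $G^U\sim\mathcal G(4,p)$ must contain a perfect matching, which has probability $1-(1-p^2)^3$; if it does, choose one of those it contains uniformly, and otherwise choose any of the three uniformly. At $p=\frac13$ this gives $1-(\frac89)^3=\frac{217}{729}$.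

Here is another way to look at the same object, and it is the one that we shall use. Reveal the non-edges of $G$ one at a time, in a uniformly random order $f_1,f_2,f_3,f_4$. By symmetry $f_1$ is a uniform edge of $K_4$; say $f_1=12$. Let $S=K_4\setminus\{12\}$. Two matchings remain possible, $\{13,24\}$ and $\{14,23\}$, with equal probability. So $34$ is certainly a non-edge of $G$, and each of $13,24,14,23$ is a non-edge with probability $\frac12$. Three non-edges are left in $S$ and $f_2$ is a uniform one of them, so
$$\mathbb P(f_2=34)=\tfrac13,\qquad \mathbb P(f_2=e)=\tfrac16\quad\text{for }e\in\{13,14,23,24\}.$$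
This is not the uniform law on $S$. But every edge has mass at least $\frac16=\frac56\cdot\frac15$. So we may sample $f_2$ as follows: toss a coin; with probability $\frac56$ let $f_2$ be a uniform edge of $S$, and with probability $\frac16$ use the residual law, which here is the point mass at $34$. The edges produced by the first kind of step are uniformly random, whatever $G$ is. If on many points the correction $\frac16$ became negligible at every step until few non-edges are left, then almost all of the complement of $G$ would be swept out by uniformly random edges, and a binomial random graph of nearly the right density would sit inside it. The question is whether this happens.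

## 2. Near-regular sequences and the sandwich

For $\boldsymbol d=(d_1,\dots,d_n)$ let $\Delta=\Delta(\boldsymbol d)=\max_jd_j$ and let $R(\boldsymbol d)=\Delta(\boldsymbol d)+\Delta(-\boldsymbol d)$ be the difference between the largest and the smallest component. All asymptotics are as $n\to\infty$, and $a_n\gg b_n$ means $b_n=o(a_n)$.

**Definition 1.** A sequence $\boldsymbol d(n)\in\{0,\dots,n-1\}^n$ is near-regular if $R(\boldsymbol d)=o(\Delta(\boldsymbol d))$ and $R(\boldsymbol d)=o(n-\Delta(\boldsymbol d))$.

A sequence with all $d_v$ between $\log^2n$ and $\log^2n+\log n$ is near-regular. The sequence $(n-2,n-2,n-1,\dots,n-1)$ is not: $R=1$ is negligible against $\Delta$ but not against $n-\Delta=1$. The second condition treats the complement on the same footing as the graph.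

**Definition 2.** A sequence $\boldsymbol d$ is realizable if some simple graph on $V=\{1,\dots,n\}$ has degree $d_j$ at $j$ for all $j$; $\mathcal G(n,\boldsymbol d)$ is the uniformly random such graph. $\mathcal G(n,p)$ is the binomial random graph on $V$. A coupling of random graphs is a joint distribution on one probability space with the prescribed marginals.

For example $\mathcal G(4,(1,1,1,1))$ is the random matching of Section 1, where we built couplings $(G^L,G)$ and $(G,G^U)$.

The following statement is posed as a conjecture in Pu Gao, Mikhail Isaev and Brendan McKay, "Sandwiching random regular graphs between binomial random graphs", arXiv:1906.02886 (2019). These notes prove that it is true.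

**Theorem 1.** Let $\boldsymbol d=\boldsymbol d(n)$ be realizable and near-regular with $\Delta(\boldsymbol d)\gg\log n$. Then there are $p_1=(1-o(1))\Delta/n$ and $p_2=(1+o(1))\Delta/n$ and a coupling $(G^L,G,G^U)$ with $G^L\sim\mathcal G(n,p_1)$, $G^U\sim\mathcal G(n,p_2)$, $G\sim\mathcal G(n,\boldsymbol d)$ and $\mathbb P(G^L\subseteq G\subseteq G^U)=1-o(1)$.

**Theorem 2.** Let $\boldsymbol d(n)$ be realizable with $\Delta\ge1$. If a coupling as in Theorem 1 exists, then $\Delta\gg\log n$ and $R(\boldsymbol d)=o(\Delta)$. Consequently, if $\limsup\Delta/n<1$, such a coupling exists if and only if $\Delta\gg\log n$ and $R(\boldsymbol d)=o(\Delta)$. Without $\limsup\Delta/n<1$, the condition $R=o(n-\Delta)$ cannot be dropped from Theorem 1.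

Conventions. $N_0=\binom n2$, and $n$ is large. $\|\cdot\|$ is the Euclidean norm of vectors and the spectral norm of matrices, $J$ is the all-ones matrix, and $\upsilon=\frac1n(1,\dots,1)$. Write $x\in(1\pm\theta)y$ for $(1-\theta)y\le x\le(1+\theta)y$. Graphs are identified with their edge sets and with their adjacency matrices; $\overline K$ is the complement of $K$; $N(x)$ is the neighborhood of $x$ and $N[x]=N(x)\cup\{x\}$. "W.h.p." means with probability $1-o(1)$; $n^{-\omega(1)}$ stands for a quantity that is at most $n^{-C}$ for every fixed $C$ and all large $n$. A $\boldsymbol k$-factor of a graph $S$ on $V$ is a subgraph with degree sequence $\boldsymbol k$; for instance, the graph $S$ of Section 1 has exactly two $(1,1,1,1)$-factors.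

Standard facts that we use. Chernoff: if $X$ is binomial with mean $\mu$ and $0<t\le1$, then $\mathbb P(X\le(1-t)\mu)\le e^{-t^2\mu/2}$ and $\mathbb P(|X-\mu|>t\mu)\le2e^{-t^2\mu/3}$. Chebyshev's inequality. Hoeffding: if $X$ is a sum of independent centered variables, the $i$-th lying in an interval of length $r_i$, then $\mathbb P(|X|\ge s)\le2\exp(-2s^2/\sum r_i^2)$. Nets: the unit sphere of $\mathbb R^n$ has a $\frac14$-net of size at most $9^n$, and $\|W\|\le2\max_x|x^{\mathrm T}Wx|$ over the net for symmetric $W$. Matrix Bernstein (Tropp, Found. Comput. Math. 12 (2012), Thm 1.4): for independent centered self-adjoint $n\times n$ matrices $X_i$ with $\|X_i\|\le1$ and $\sigma^2=\|\sum\mathbb EX_i^2\|$,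
$$\mathbb P\bigl(\lambda_{\max}(\textstyle\sum X_i)\ge t\bigr)\le n\exp\Bigl(-\frac{t^2/2}{\sigma^2+t/3}\Bigr).$$
Finally, the adjacency matrix of a graph has norm at most the maximum degree.

## 3. What the degrees of a binomial graph force

We first prove Theorem 2, apart from the sufficiency in it, which is Theorem 1. This explains the hypotheses.

**Step 1: $\Delta\gg\log n$ is necessary.** The purpose is to show that for small $\Delta$ the lower graph has a vertex of degree $\Delta+1$. (For perfect matchings: $G^L$ has a vertex of degree 2.) Suppose a coupling exists but $1\le\Delta\le C\log n$ along a subsequence. Let $p=p_1=(1-o(1))\Delta/n$ and $r=\Delta+1$, let $Y$ be the number of vertices of degree exactly $r$ in $\mathcal G(n,p)$, and let $\rho=\mathbb P(\mathrm{Bin}(n-1,p)=r)$. Since $\binom{n-1}r\ge(n-r)^r/r!$ and $r!\le e\sqrt r(r/e)^r$,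
$$\rho\ge\frac1{e\sqrt r}\Bigl(\frac{e(n-r)p}r\Bigr)^r(1-p)^n .$$
Here $(n-r)p=(1-o(1))\Delta$ and $r=O(\log n)$, so $((n-r)p)^r=\Delta^re^{-o(\log n)}$. Also $(\Delta/r)^r=(\frac\Delta{\Delta+1})^{\Delta+1}\ge\frac14$, $(1-p)^n=e^{-(1+o(1))\Delta}=e^{-\Delta-o(\log n)}$, and $e\sqrt r=e^{o(\log n)}$. Hence
$$\rho\ge\exp(r-\Delta-o(\log n))=n^{-o(1)},\qquad \mathbb EY=n\rho\to\infty .$$
For the variance, put $b=\mathbb P(\mathrm{Bin}(n-2,p)=r-1)$ and $b'=\mathbb P(\mathrm{Bin}(n-2,p)=r)$. Given whether the edge $xy$ is present, the degrees of $x$ and $y$ are independent. So $\rho=pb+(1-p)b'$, and the covariance of the events that $x$, $y$ have degree $r$ is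
$$pb^2+(1-p)b'^2-\rho^2=p(1-p)(b-b')^2 .$$
Now $b'\le\rho/(1-p)\le2\rho$, and $b/b'=\frac{r(1-p)}{(n-1-r)p}\le3$ for large $n$, because $(n-1-r)p=(1-o(1))\Delta$ and $r\le2\Delta$. So $|b-b'|\le3b'\le6\rho$, and the covariance is at most $36p\rho^2$. Therefore $\mathrm{Var}\,Y/(\mathbb EY)^2\le\frac1{\mathbb EY}+36p\to0$, and by Chebyshev w.h.p. $G^L$ has a vertex of degree $\Delta+1$. Then $G^L\not\subseteq G$ w.h.p., a contradiction.

**Step 2: $R=o(\Delta)$ is necessary.** Now $\Delta\gg\log n$. By Chernoff and a union bound, w.h.p. all degrees of $G^L$ are at least $(1-o(1))\Delta$. As $G^L\subseteq G$ w.h.p., the deterministic number $\min d_v$ is at least $(1-o(1))\Delta$.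

**Step 3: the equivalence.** If $\limsup\Delta/n<1$, then $n-\Delta$ is at least a constant multiple of $\Delta$ for large $n$, so $R=o(\Delta)$ implies $R=o(n-\Delta)$ and $\boldsymbol d$ is near-regular. Sufficiency is then Theorem 1.

**Step 4: $R=o(n-\Delta)$ cannot be dropped.** Take $\boldsymbol d=(n-2,n-2,n-1,\dots,n-1)$, so $R=1=o(\Delta)$. The only realization is $K_n$ minus the edge $12$. For any $p_1=(1-o(1))\Delta/n=1-o(1)$ we get $\mathbb P(G^L\subseteq G)=\mathbb P(12\notin G^L)=1-p_1\to0$. This proves Theorem 2, given Theorem 1.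

On the positive side two cases can be done by hand. If $\Delta=n-1$ and $R=0$, then $G=K_n$; take $p_1=\Delta/n$ and $p_2=1$. If $\boldsymbol d=(n-2,\dots,n-2)$ with $n$ even, take $p_2=1$; then $\overline G$ is a uniform perfect matching, and we need a binomial graph $S$ of density $q=o(1)$ that contains it w.h.p. As in Section 1, by symmetry it suffices that $S$ has a perfect matching w.h.p.: choose a uniform one. Put $q=n^{-1/2}$ and split $V$ into halves of size $s=n/2$. If the bipartite part of $S$ has no perfect matching, then by Hall's theorem there are sets of sizes $a$ and $s-a+1$ in the two halves with no edge between them. Let $a_0=\min(a,s-a+1)$; there are at most $s^{2a_0-1}$ choices for the two sets and each has probability at most $e^{-qa_0s/2}$. So the failure probability is at most $\sum_{a_0\ge1}2(s^2e^{-qs/2})^{a_0}\to0$.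

This suggests the first approach to try in general: take a binomial graph $S$ of density $p=(1+\varepsilon)\Delta/n$ and let $G$ be a uniformly random $\boldsymbol d$-factor of $S$. It stops at uniformity. A given realization $K$ is obtained with probability $\mathbb E[\mathbf 1_{K\subseteq S}/X(S)]$, where $X(S)$ is the number of $\boldsymbol d$-factors of $S$. For perfect matchings this does not depend on $K$, because all perfect matchings are isomorphic. Already for $n=6$ and degree 2 there are two isomorphism types, the hexagon and two disjoint triangles, and symmetry is silent. One would then hope that $X(S)$ is concentrated. But let $m=\frac12\sum d_v$, let $M=e(S)$, and suppose $p$ is bounded away from 1. Given $M$, the conditional mean of $X(S)$ is proportional to $M(M-1)\cdots(M-m+1)$. Raising $M$ by $s$ multiplies this by at least $(1+s/M)^m$, which for $s$ of order $\sqrt M$ and $m$ of order $M$ is $e^{\Omega(\sqrt m)}$. By the central limit theorem, $M$ is at least one standard deviation above its mean with probability at least some $c_1>0$, and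 at least one below with probability at least $c_1$. If $y$ is the conditional mean at the upper threshold, then $\mathbb EX\ge c_1y$, while on the lower event the conditional mean is at most $ye^{-\Omega(\sqrt m)}=o(\mathbb EX)$. Hence $\mathrm{Var}\,X\ge\mathrm{Var}\,\mathbb E[X\mid M]\ge(c_1-o(1))(\mathbb EX)^2$, and the second moment method is not available.

The second picture of Section 1 needs less. It never counts factors; at each moment it asks only for one conditional probability per edge, $\mathbb P(e\notin K\mid S)$. We now set it up.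

## 4. Reductions and the removal process

**Step 1: the two sides are separate.** Given couplings $(G^L,G)$ and $(G,G^U)$, let $G^L$ and $G^U$ be conditionally independent given $G$. The marginals are right and the failure probabilities add. Also, we may always decrease $p_1$ by thinning and increase $p_2$ by adding edges.

**Step 2: a fixed $\varepsilon$ suffices.** Let $a_n$ be the infimum of those $\varepsilon\in(0,1]$ for which there is a coupling with $p_1\ge(1-\varepsilon)\Delta/n$, $p_2\le(1+\varepsilon)\Delta/n$ and failure probability at most $\varepsilon$. ($\varepsilon=1$ is allowed trivially, and allowed values are upward closed.) If $a_n\to0$, use couplings for $\varepsilon=\min\{1,a_n+\frac1n\}$ and adjust to $p_1\le\Delta/n\le p_2$ by Step 1; this is Theorem 1. To show $a_n\to0$ it suffices that every infinite set of $n$'s has an infinite subset along which $a_n\to0$. So we may assume $\Delta/n\to c\in[0,1]$, and it suffices to show, for every small fixed $\varepsilon>0$, that with failure probability $o(1)$: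

* (U) $G\subseteq G^U$ with some $p_2\le(1+3\varepsilon)\Delta/n$;
* (L) $G^L\subseteq G$ with some $p_1\ge(1-3\varepsilon)\Delta/n$.

**Step 3: trivial cases.** If $c=1$, then (U) holds with $p_2=1$. If $\Delta=n-1$, then $R=o(n-\Delta)=o(1)$ is an integer, so $R=0$ for large $n$, $G=K_n$, and (L) is trivial. Passing to a further subsequence, when $c=1$ we assume that $\Delta\le n-2$ always.

**Step 4: the base graph.** Let $m_d=\frac12\sum d_v$ and $\bar d=2m_d/n$, so $\bar d=(1-o(1))\Delta$. Fix $\varepsilon\in(0,\frac14)$, with $\varepsilon<(1-c)/4$ if $c<1$, and put $N_*=\lceil\varepsilon m_d\rceil$. The base graph $K\sim\mathcal G(n,\boldsymbol k)$, with $m_K=\frac12\sum k_v$, is chosen in five cases: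

* U0: $c=0$, $K=G$. U1: $0<c<1$, $K=G$.
* L0: $c=0$, $K=\overline G$. L1: $0<c<1$, $K=\overline G$. L2: $c=1$, $\Delta\le n-2$, $K=\overline G$.

When $K=\overline G$ we have $k_v=n-1-d_v$, and $K$ is again uniform. We list what holds in all cases for large $n$. First, $k_v\ge1$: in U-cases $k_v=d_v\ge(1-o(1))\Delta$, in L0 and L1 $k_v\ge n-1-\Delta=(1-c-o(1))n$, and in L2 $k_v\ge n-1-\Delta\ge1$. So $m_K\ge n/2$. Next, $\max k_v-\min k_v=R=o(\min k_v)$: clear in U-cases, and in L-cases $\min k_v=n-1-\Delta$ and $n-\Delta\le2(n-1-\Delta)$. The complementary degrees $c_v=n-1-k_v$ satisfy $R=o(\min c_v)$, by the same two arguments exchanged (in U-cases $c<1$). Finally $m_K+2N_*\le N_0$. In U-cases, $m_K+2N_*\le(1+2\varepsilon)m_d+2$, $m_d/N_0=\bar d/(n-1)\to c$, and $(1+2\varepsilon)c<1$. In L-cases, $2N_*\le2\varepsilon m_d+2\le m_d=N_0-m_K$, because $2\varepsilon<\frac12$ and $m_d\ge4$ up to a fixed factor (indeed $m_d\to\infty$).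

**Step 5: the removal process.** Let $f_1,\dots,f_{N_0-m_K}$ be a uniformly random ordering of $\overline K$, let $S_m=K_n\setminus\{f_1,\dots,f_m\}$ and $H_m=S_m\setminus K$, and let $N=|H_m|=N_0-m_K-m$. So $|S_m|=N+m_K$. Every pair of a $\boldsymbol k$-factor $K$ of $S_m$ and the given beginning $f_1,\dots,f_m$ has the same probability. Thus, given $f_1,\dots,f_m$, the graph $K$ is uniform over the $\boldsymbol k$-factors of $S_m$. Given $K$ as well, $f_{m+1}$ is uniform on $H_m$. Hence
$$\mathbb P(f_{m+1}=e\mid f_1,\dots,f_m)=\frac{\mathbb P(e\notin K\mid S_m)}N\qquad(e\in S_m).\tag{1}$$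

**Definition 3.** $S_m$ is $\delta$-good if for all $e\in S_m$
$$\mathbb P(e\notin K\mid S_m)\ge\frac N{N+m_K}\Bigl(1-\frac{\delta m_K}{N+m_K}\Bigr).\tag{2}$$

In Section 1, with $S=S_1$: $N=3$, $m_K=2$, the smallest value of $\mathbb P(e\notin K\mid S)$ is $\frac12=\frac35(1-\frac16)$, so $S$ is $\delta$-good exactly for $\delta\cdot\frac25\ge\frac16$.

**Proposition 3.** In each of the five cases there is $\delta=\delta_n\to0$, $0<\delta\le\frac12$, such that w.h.p. $S_m$ is $\delta$-good for all $0\le m<N_0-m_K-N_*$.

## 5. A Poisson clock turns goodness into a coupling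

Here we prove that Proposition 3 implies (U) and (L), hence Theorem 1. The point of using a Poisson process is that each edge of $K_n$ gets its own independent clock, so the set of edges with a "uniform" deletion is exactly binomial.

**Step 1: the binomial graph.** Let $x=(m_K+2N_*)/N_0\le1$ and $\lambda=N_0\log(1/x)$, and let $\zeta:[0,\lambda]\to(0,1]$ be deterministic and continuous, to be chosen. Run a rate-1 Poisson process. Each arrival, at time $t$, carries an independent uniform edge $e$ of $K_n$ and, if $t\le\lambda$, an independent bit $b$ with $\mathbb P(b=1)=1-\zeta(t)$. Let $E^*$ be the set of edges that occur in some arrival in $[0,\lambda]$ with $b=1$. By Poisson thinning, the arrivals with edge $e$ and $b=1$ form independent Poisson processes of intensity $(1-\zeta(t))/N_0$. So $E^*\sim\mathcal G(n,1-y)$ with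
$$y=\exp\Bigl(-\int_0^\lambda(1-\zeta)\frac{dt}{N_0}\Bigr)=x\exp\Bigl(\int_0^\lambda\zeta\,\frac{dt}{N_0}\Bigr).\tag{3}$$

**Step 2: the removal process along the clock.** We construct $(f_i)$ so that it contains $E^*$. Suppose $f_1,\dots,f_m$ are defined and an arrival $(t,e,b)$, $t\le\lambda$, occurs. If $e\in\{f_1,\dots,f_m\}$, do nothing. If $e\in S_m$, then given the past and this event, $e$ is uniform on $S_m$ and $b$ is independent of it. Consider three conditions:

* (i) $|S_m|>m_K+N_*$;
* (ii) $S_m$ is $\delta$-good;
* (iii) $\zeta(t)\ge\delta m_K/|S_m|$.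

If all hold, then by (1) and (2) the required law $\nu$ of $f_{m+1}$ satisfies
$$\nu(e')\ge\frac1{|S_m|}\Bigl(1-\frac{\delta m_K}{|S_m|}\Bigr)\ge\frac{1-\zeta(t)}{|S_m|}\qquad(e'\in S_m).$$
If $b=1$ put $f_{m+1}=e$; if $b=0$ sample $f_{m+1}$ from the residual law $\bigl(\nu-(1-\zeta(t))|S_m|^{-1}\bigr)/\zeta(t)$. Then $f_{m+1}\sim\nu$ given the past. If one of (i)–(iii) fails, declare failure. After failure, or after time $\lambda$, complete $(f_i)$ with the correct conditional laws and fresh randomness. At every stage the next $f$ has the conditional law (1) given everything before, so $(f_i)$ has the correct law, and $K:=K_n\setminus\{f_1,f_2,\dots\}$ has the law $\mathcal G(n,\boldsymbol k)$. Without failure, every arrival with $b=1$ has its edge among the $f_i$, so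
$$E^*\subseteq\{f_1,f_2,\dots\}=\overline K .$$

**Step 3: the size of the current graph.** Let $S'(t)$ be the current $S_m$ as long as no failure has occurred; at the arrival that causes failure, and at every later arrival with $e\in S'$, delete $e$ from $S'$. (Here $t\le\lambda$.) In state $j$, $Z(t)=|S'(t)|$ drops by one at rate $j/N_0$, starting from $N_0$. The number of edges of $K_n$ not yet drawn by time $t$ is a chain with the same start and rates. So $Z(t)\sim\mathrm{Bin}(N_0,e^{-t/N_0})$ for each $t\le\lambda$.

**Step 4: conditions (i) and (ii).** $\mathbb EZ(\lambda)=N_0x=m_K+2N_*$, and $Z$ is non-increasing, so by Chebyshev (i) fails with probability at most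
$$\mathbb P(Z(\lambda)\le m_K+N_*)\le\frac{N_0x(1-x)}{N_*^2}.$$
In U-cases $N_0x=m_d+2N_*$, in L-cases $N_0(1-x)=m_d-2N_*\le m_d$; as $N_*\ge\varepsilon m_d\to\infty$, the bound tends to 0. When (i) holds, $m<N_0-m_K-N_*$, so by Proposition 3 the probability that (ii) fails while (i) holds is $o(1)$.

**Step 5: the L-cases.** Take $\zeta\equiv\delta$; then (iii) always holds, as $m_K\le|S_m|$. So w.h.p. $E^*\subseteq\overline K=G$, and $y=x^{1-\delta}$ by (3). The tangent at 1 to the concave function $x\mapsto x^{1-\delta}$ gives $x^{1-\delta}\le1-(1-\delta)(1-x)$, so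
$$p_1=1-x^{1-\delta}\ge(1-\delta)(1-x)=(1-\delta)\frac{m_d-2N_*}{N_0}\ge(1-3\varepsilon)\frac\Delta n$$
for large $n$, since $2N_*\le2\varepsilon m_d+2$ and $m_d/N_0=\bar d/(n-1)\ge(1-o(1))\Delta/n$.

**Step 6: the U-cases.** Now a constant $\zeta$ would be too wasteful: $\lambda/N_0=\log(1/x)$ may tend to infinity, and $x^{-\delta}$ need not be near 1. But at early times $S_m$ is much larger than $m_K$, and (iii) asks for very little. Take
$$\zeta(t)=\min\{1,\,2\delta m_Ke^{t/N_0}/N_0\}.$$
As $\delta m_K/|S_m|\le1$, (iii) holds throughout if $Z(t)\ge\frac12N_0e^{-t/N_0}$ for $t\le\lambda$. Let $e^{-t_i/N_0}=(\frac34)^i$. If $Z(t_{i+1})\ge\frac23(\frac34)^{i+1}N_0=\frac12(\frac34)^iN_0$, then by monotonicity $Z(t)\ge\frac12N_0e^{-t/N_0}$ on $[t_i,t_{i+1}]$. (If $t_{i+1}>\lambda$, continue the deletion chain beyond $\lambda$ in the obvious way.) The relevant $i$ are those with $(\frac34)^i\ge x$; since $N_0x\ge m_K\ge n/2$, $x\ge1/n$ and there are $O(\log n)$ of them. The mean of $Z(t_{i+1})$ is at least $\frac34N_0x$, so by Chernoff with $t=\frac13$ some $i$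 fails with probability at most $O(\log n)e^{-N_0x/24}\to0$. Moreover
$$\int_0^\lambda\zeta\,\frac{dt}{N_0}\le\frac{2\delta m_K}{N_0}\bigl(e^{\lambda/N_0}-1\bigr)\le\frac{2\delta m_K}{N_0x}\le2\delta .$$
So w.h.p. $G=K\subseteq\overline{E^*}\sim\mathcal G(n,p_2)$, with $p_2=y\le xe^{2\delta}\le(1+3\varepsilon)\Delta/n$ for large $n$, as $x\le((1+2\varepsilon)m_d+2)/N_0$ and $m_d/N_0\le\Delta/(n-1)$.

It remains to prove Proposition 3.

## 6. Alternating trails with a weight that survives reversal

Fix $S=S_m$ and $e=uv\in S$. We must compare the number of $\boldsymbol k$-factors of $S$ that contain $e$ with the number of those that do not. Write $H=S\setminus K$. The tool is a switching: find a closed walk through $e$ with distinct edges that alternates between $K$ and $H$, and exchange the two kinds. Degrees do not change, but $e$ moves. In the example of Section 1, with $K=\{13,24\}$, $H=\{14,23,34\}$ and $e=13$, the walk $3,2,4,1$ takes steps in $H,K,H$, and $e$ closes it; switching gives the other factor $\{14,23\}$.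

The natural attempt is to use only such 4-cycles, and to count them from both sides. This stops when the graphs are sparse. Fix $K$ with all $k_x\le2k$, and let each edge of $\overline K$ be in $H$ independently with probability at most $2h/n$. For $uv\in K$ the expected number of trails $v,x_1,x_2,u$ with $vx_1\in H$, $x_1x_2\in K$, $x_2u\in H$ is at most $2m_K(2h/n)^2\le8h^2k/n$. When $k$ and $h$ are both of order $n^{1/4}$ this tends to 0: a given edge typically lies in no such cycle, and the double count tells us nothing. When all degrees are of order $\log^2n$, a walk must have length at least a constant times $\log n/\log\log n$ to reach all vertices. For such unbounded lengths a new difficulty appears: the number of walks is a product of degrees, and if the degrees vary by a factor $1+R/\Delta$ with, say, $R/\Delta=1/\log\log\log n$, then a bound $(1\pm R/\Delta)^{\text{length}}$ is useless.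

The way out is not to count walks but to weigh them with the transition probabilities of an alternating random walk. Then the total weight is a probability, mixing makes it about $1/n$, and the errors do not accumulate. The double count survives because, up to one factor at the end, the weight of a trail is the same when the trail is reversed after the switch.

For edge-disjoint graphs $K,H$ on $V$ with all degrees $k_x,h_x\ge1$, let $P_K(x,y)=K_{xy}/k_x$ and $P_H(x,y)=H_{xy}/h_x$; these are stochastic matrices. Let $\mathcal P_t$ be the set of the two alternating products of $t$ factors $P_K,P_H$ (and $\mathcal P_0=\{I\}$). For odd $\ell$ let $Q_H=P_HP_KP_H\cdots P_H$ and $Q_K=P_KP_HP_K\cdots P_K$, with $\ell$ factors each. For $u\ne v$ with $uv\in K$ let $Q_H^{\rm tr}(v,u)\le Q_H(v,u)$ be the contribution of those walks $v=x_0,\dots,x_\ell=u$ whose $\ell$ edges are distinct and different from $uv$.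

In the example, $h_3=h_4=2$ and $h_1=h_2=1$. For $\ell=3$ the only walk from $v=3$ to $u=1$ that counts in $Q_H$ is $3,2,4,1$, so $Q_H(3,1)=Q_H^{\rm tr}(3,1)=\frac12\cdot1\cdot\frac12=\frac14$. For $\ell=7$ the walk $3,2,4,1,3,2,4,1$ counts in $Q_H(3,1)$, but it uses $uv=13$ and repeats edges, so it does not count in $Q_H^{\rm tr}$; in fact $S$ has only five edges, so $Q_H^{\rm tr}(3,1)=0$.

**Definition 4.** A pair $(K,H)$ is typical, with parameters $\theta,\delta_1,\ell,k,h$, if

* (T1) $k_x\in(1\pm\theta)k$ and $h_x\in(1\pm\theta)h$ for all $x$, and all degrees are at least 1;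
* (T2) $Q_K(u,v)\le(1+\delta_1)/n$ for all $u\ne v$;
* (T3) $Q_H^{\rm tr}(v,u)\ge(1-\delta_1)/n$ for all ordered pairs $(u,v)$ with $uv\in K$.

**Lemma 4.** Suppose $\theta,\delta_1\to0$ and, for each integer $N$ with $N_*<N\le N_0-m_K$, with $h=2N/n$ and $m=N_0-m_K-N$, we have $\mathbb P((K,H_m)\text{ not typical})\le n^{-8}$. Then Proposition 3 holds.

*Proof.* **Step 1: pass to conditional probabilities.** Let $\beta_S=\mathbb P((K,S_m\setminus K)\text{ not typical}\mid S_m=S)$. By Markov, $\mathbb P(\beta_{S_m}>n^{-5})\le n^{-3}$. Summing over at most $n^2/2$ values of $m$, w.h.p. $\beta_{S_m}\le n^{-5}$ for all $m$ considered. Fix such an $S=S_m$ and $e=uv\in S$. The degrees $h_x=\deg_S(x)-k_x$ depend only on $S$, and (T1) holds, because some typical pair exists. Let $\mathcal A$, $\mathcal B$ be the sets of $\boldsymbol k$-factors $K$ of $S$ with $e\in K$, respectively $e\notin K$.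

**Step 2: the weighted switching.** For $K\in\mathcal A$ and $H=S\setminus K$ consider walks $W=(v=x_0,\dots,x_\ell=u)$ whose odd steps are in $H$, whose even steps are in $K$, and whose edges are distinct and different from $e$. Give $W$ the weight
$$w(W)=\prod_{i\text{ even}}\frac1{h_{x_i}}\prod_{i\text{ odd}}\frac1{k_{x_i}}\qquad(0\le i\le\ell).\tag{4}$$
The factors with $i<\ell$ form the contribution of $W$ to $Q_H^{\rm tr}(v,u)$, and, $\ell$ being odd, the factor with $i=\ell$ is $1/k_u$. So the sum of $w(W)$ over $W$ is $F(K)=Q_H^{\rm tr}(v,u)/k_u$. Let $K'=K\,\triangle\,(E(W)\cup\{e\})$. The closed walk formed by $W$ and $e$ has even length $\ell+1$; its steps alternate between $H$ and $K$, the last one being $e\in K$, and its edges are distinct. Each visit to a vertex uses one edge of each kind, so $K'$ is a $\boldsymbol k$-factor of $S$, and $e\notin K'$: $K'\in\mathcal B$.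

Put $H'=S\setminus K'$ and reverse the walk: $y_i=x_{\ell-i}$, from $u$ to $v$. Its $i$-th step is step $\ell+1-i$ of $W$, which has the parity of $i$; odd steps of $W$ were in $H$ and are now in $K'$. So the reversed walk alternates $K',H',\dots,K'$, with distinct edges different from $e$. Since $\ell$ is odd, an odd index in $W$ becomes an even one and conversely, so
$$w(W)=\prod_{i\text{ even}}\frac1{k_{y_i}}\prod_{i\text{ odd}}\frac1{h_{y_i}} .$$
This is the contribution of the reversed walk to $Q_{K'}(u,v)$, times $1/h_{y_\ell}=1/h_v$. The map from $(K,W)$ to $(K',\text{reverse of }W)$ is a bijection onto all pairs of a $K'\in\mathcal B$ and such a walk: to invert it, switch back along the walk and $e\in H'$. Hence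
$$\sum_{K\in\mathcal A}F(K)=\sum_{K'\in\mathcal B}F'(K'),\qquad F'(K')\le\frac{Q_{K'}(u,v)}{h_v}\le\frac1{h_v}.\tag{5}$$
In the example with $v=3$, $u=1$: $F=\frac14$, while $K'=\{14,23\}$ has $Q_{K'}(1,3)=1\cdot\frac12\cdot1$, and dividing by $h_3=2$ gives $\frac14$ again.

**Step 3: from (5) to a probability.** Let $a=\mathbb P(e\in K\mid S)$ and $b=1-a$. Divide (5) by $|\mathcal A|+|\mathcal B|$. On the left use (T3) for the typical factors in $\mathcal A$, of proportion at least $a-\beta_S$; on the right use (T2) for the typical ones and $1/h_v$ for the others: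
$$(a-\beta_S)\frac{1-\delta_1}{nk_u}\le b\,\frac{1+\delta_1}{nh_v}+\frac{\beta_S}{h_v}.\tag{6}$$
With $\delta_1\le\frac12$, $k_u\le n$ and $h_v\ge1$ this gives $a\le rb+(1+2n^2)\beta_S\le rb+3n^{-3}$, where $r=\frac{k_u}{h_v}\cdot\frac{1+\delta_1}{1-\delta_1}$. By (T1), $2m_K=\sum k_x\in(1\pm\theta)kn$, and $2N=hn$. So $r=(1+o(1))\rho$ uniformly, with $\rho=m_K/N\ge1/n$. If $b\ge\frac12$, then $3n^{-3}\le6n^{-2}\rho b$; if $b<\frac12$, then $a>\frac12$ and $3n^{-3}\le6n^{-3}a$. In both cases $a\le(1+\delta)\rho b$ with a uniform $\delta=\delta_n\to0$, which we may take in $(0,\frac12]$. Since $a=1-b$,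
$$b\ge\frac N{N+(1+\delta)m_K}=\frac N{N+m_K}\cdot\frac1{1+\frac{\delta m_K}{N+m_K}}\ge\frac N{N+m_K}\Bigl(1-\frac{\delta m_K}{N+m_K}\Bigr),$$
which is (2). $\square$

So everything now rests on the alternating walk: show that long alternating products have entries close to $1/n$, and that walks with repeated edges carry little weight.

## 7. Mixing of the alternating walk when one graph is pseudorandom

**Setting $(\star)_\theta$**, for $0<\theta\le\frac1{100}$: $K,H$ are edge-disjoint, (T1) holds, and for one of them, called $A$, with $\alpha\in\{k,h\}$ the corresponding number, $\|A-\frac\alpha nJ\|\le\theta\alpha$. The other graph is called $B$; $a_x$, $b_x$ are the degrees. Put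
$$j_0=\Bigl\lceil\frac{\log n}{\log\frac1{4\theta}}\Bigr\rceil,\qquad t_0=2j_0+2,\qquad\ell=6t_0+3 .$$
So $\ell$ is odd and $(4\theta)^{j_0}\le\frac1n$. For example $K=\overline G$ with $\Delta(G)+1\le\theta n$ and $\alpha=n$ qualifies as $A$, since $K-J=-(I+G)$.

No spectral assumption is made on $B$; it may be a perfect matching. The $A$-steps contract towards uniform, and the $B$-steps do little harm. We record three facts, for $X\in\{K,H\}$.

* (F1) Column sums of $P_X$ lie in $[1-3\theta,1+3\theta]$, and $\|P_X\|\le\frac{1+\theta}{1-\theta}\le2$. Indeed the column sum at $y$ lies between $\frac{1-\theta}{1+\theta}$ and $\frac{1+\theta}{1-\theta}$, and $\|X\|$ is at most the maximum degree.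
* (F2) For a probability row vector $\mu$: $\|\mu P_A-\upsilon\|\le2\theta(n^{-1/2}+\|\mu\|)$. With $E=A-\frac\alpha nJ$ and $D_A=\mathrm{diag}(a_x)$,
$$\mu P_A=\frac\alpha n\Bigl(\sum_x\frac{\mu_x}{a_x}\Bigr)\mathbf 1^{\mathrm T}+\mu D_A^{-1}E .$$
The first vector is constant with value $s/n$, $|s-1|\le\frac\theta{1-\theta}\le2\theta$; the second has norm at most $\frac{\theta\alpha}{(1-\theta)\alpha}\|\mu\|\le2\theta\|\mu\|$.
* (F3) For a column vector $\varphi\ge0$: $\|P_A\varphi\|\le2(\mathbf 1^{\mathrm T}\varphi)n^{-1/2}+2\theta\|\varphi\|$. By the same decomposition, the $J$-part is $\frac\alpha n(\mathbf 1^{\mathrm T}\varphi)D_A^{-1}\mathbf 1$, of norm at most $\frac{(\mathbf 1^{\mathrm T}\varphi)n^{-1/2}}{1-\theta}$.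

From $\ell_2$ information we want entrywise information. The missing link is the following condition.

**Condition (M)** with parameter $\delta'$: for all $0\le t\le\ell$ and $\Pi\in\mathcal P_t$, all entries of $\upsilon\Pi$ lie in $(1\pm\delta')/n$.

**Lemma 5.** Assume $(\star)_\theta$. (a) For every probability vector $\mu$ and $\Pi\in\mathcal P_t$ with $t\ge t_0$, $\|\mu\Pi-\upsilon\|\le17\theta n^{-1/2}$. If $\mu=\upsilon$, this holds for all $t\ge0$. (b) If also (M) holds with $\delta'\le1$, then all entries of all $\Pi\in\mathcal P_t$ with $t\ge2t_0$ lie in $(1\pm(\delta'+160\theta))/n$.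

*Proof.* **Part (a).** The norm contracts to order $n^{-1/2}$ first, and then (F2) gives the distance. Let $\mu_i$ be the vector after $i$ steps and let $i_1<i_2<\cdots$ be the times of the $A$-steps; so $i_1\le2$ and the spacing is 2. Put $\rho_j=\|\mu_{i_j}\|$ for $j\ge1$ and $\rho_0=\|\mu_0\|\le1$. At most one $B$-step comes between, so $\|\mu_{i_{j+1}-1}\|\le2\rho_j$ by (F1), and (F2) gives $\rho_{j+1}\le n^{-1/2}+2\theta(n^{-1/2}+2\rho_j)\le1.02n^{-1/2}+4\theta\rho_j$. Iterating, $\rho_j\le(4\theta)^j+1.1n^{-1/2}\le1.2n^{-1/2}$ for $j\ge j_0$. For $j\ge j_0+1$ then $\|\mu_{i_j-1}\|\le2.4n^{-1/2}$, so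
$$\|\mu_{i_j}-\upsilon\|\le2\theta(1+2.4)n^{-1/2}\le7\theta n^{-1/2}.$$
After the next $B$-step the distance is at most $\|\upsilon P_B-\upsilon\|+2\cdot7\theta n^{-1/2}\le(3+14)\theta n^{-1/2}$. As $i_{j_0+1}\le2+2j_0=t_0$, every $t\ge t_0$ is covered. If $\mu=\upsilon$, then $\rho_0=n^{-1/2}$ and the recursion keeps $\rho_j\le1.2n^{-1/2}$ for all $j\ge0$, so the same bounds hold for all $j\ge1$. An initial $B$-step gives distance at most $3\theta n^{-1/2}$, and at $t=0$ the distance is 0.

**Part (b).** We split the product and smooth it from both ends. Write $\Pi=\Pi_1\Pi_2$ with $\Pi_2\in\mathcal P_{t_0}$ and $\Pi_1$ of length at least $t_0$. Let $\varphi_i$ be the product of the last $i$ factors of $\Pi_2$ applied to the unit column vector $\mathbf e_v$. By (M), $\mathbf 1^{\mathrm T}\varphi_i=n\,\upsilon\varphi_i\le1+\delta'\le2$. Let $\rho_j'$ be the norm after the $j$-th $A$-step, $\rho_0'=1$. By (F3) and (F1), $\rho_{j+1}'\le4n^{-1/2}+4\theta\rho_j'$. Among the $t_0$ steps there are $j_0+1$ $A$-steps, and at most one $B$-step follows the last of them,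 so
$$\|\varphi_{t_0}\|\le2\Bigl(\frac1n+4.2n^{-1/2}\Bigr)\le9n^{-1/2}.$$
Now $\Pi(u,v)=\langle\upsilon,\varphi_{t_0}\rangle+\langle\mathbf e_u^{\mathrm T}\Pi_1-\upsilon,\varphi_{t_0}\rangle$. The first term is $(\upsilon\Pi_2)(v)\in(1\pm\delta')/n$. By part (a) and Cauchy–Schwarz the second is at most $17\theta n^{-1/2}\cdot9n^{-1/2}\le160\theta/n$ in absolute value. $\square$

When $A$ is dense, (M) itself follows from part (a).

**Lemma 6.** Assume $(\star)_\theta$ and $\alpha\ge c_0n$ with $0<c_0\le1$. Then (M) holds with $\delta'=25\theta c_0^{-1/2}$, provided this is at most 1.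

*Proof.* For $t=0$ there is nothing to prove. Let $\Pi\in\mathcal P_t$, $t\ge1$, $\Pi=\Pi'P_X$ and $\xi=\upsilon\Pi'-\upsilon$. By Lemma 5(a), $\|\xi\|\le17\theta n^{-1/2}$. If $X=A$,
$$(\upsilon\Pi)(v)=\frac1n\sum_w\frac{A_{wv}}{a_w}+\sum_w\xi_w\frac{A_{wv}}{a_w}.$$
The first term is in $(1\pm3\theta)/n$ by (F1). The second is at most $\|\xi\|\sqrt{a_v}/\min_wa_w\le18\theta n^{-1/2}\alpha^{-1/2}\le18\theta c_0^{-1/2}/n$ in absolute value. So the entries lie in $(1\pm21\theta c_0^{-1/2})/n$. If $X=B$ and $t=1$, use (F1). If $X=B$ and $t\ge2$, then $\Pi'$ ends with $P_A$, the entries of $\upsilon\Pi'$ lie in $(1\pm21\theta c_0^{-1/2})/n$, and multiplying by column sums in $1\pm3\theta$ gives the claim, because $21+3+63\theta\le25$. $\square$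

**Lemma 7.** Assume $(\star)_\theta$, (M) with $\delta'\le\frac14$, and $\delta_2:=\delta'+160\theta\le1$. Let $\kappa_K=1/\min k_x$ and $\kappa_H=1/\min h_x$. Then (T2) holds with $\delta_1=\delta_2$, and (T3) holds with $\delta_1=\delta_2+9\ell^2\kappa_H(\kappa_K+\kappa_H)$.

*Proof.* (T2) is Lemma 5(b), as $\ell\ge2t_0$. For (T3), Lemma 5(b) gives $Q_H(v,u)\ge(1-\delta_2)/n$. So we must bound the total weight of walks $v=X_0,\dots,X_\ell=u$ (odd steps in $H$, even steps in $K$) that repeat an edge or use $uv$. Three bounds are used. Products of length at least $2t_0$ have entries at most $2/n$. A product with at least one factor, the last being $P_X$, has entries at most $\kappa_X$, since rows sum to 1. Column sums of products of length at most $\ell$ are at most 2, by (M).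

**Step 1: steps $i<s$ use the same edge.** As $K\cap H=\emptyset$, both steps have the same type $\tau$, and $s\ge i+2$. Let $\tau'$ be the other type and $a=i-1$, $b=s-1-i\ge1$, $c=\ell-s$. Since $a+b+c=\ell-2=6t_0+1$, one of $a,b,c$ is at least $2t_0$. The weight is
$$\sum_{x,y}\Pi^a(v,x)P_\tau(x,y)\Pi^b(y,z)P_\tau(z,z')\Pi^c(z',u),\qquad(z,z')=(x,y)\text{ or }(y,x),\tag{7}$$
where $\Pi^a,\Pi^b,\Pi^c$ are the alternating products of lengths $a,b,c$ that occur. Step $s-1$ has type $\tau'$, so $\Pi^b\le\kappa_{\tau'}$ entrywise.

* If $c\ge2t_0$: use $\Pi^c\le\frac2n$, $\Pi^b\le\kappa_{\tau'}$, $P_\tau(z,z')\le\kappa_\tau$, and $\sum_{x,y}\Pi^a(v,x)P_\tau(x,y)=1$. The weight is at most $\frac2n\kappa_K\kappa_H$.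
* If $b\ge2t_0$ and $c\ge1$: $\Pi^b\le\frac2n$, $P_\tau\le\kappa_\tau$, and $\Pi^c\le\kappa_H$ because step $\ell$ has type $H$. The weight is at most $\frac2n\kappa_\tau\kappa_H$.
* If $b\ge2t_0$ and $c=0$: then $\tau=H$ and $z'=u$. The weight is at most $\frac2n\kappa_H$ times $\mathbb P(X_i=u)\le\kappa_H$ if $z'=y$, or times $\mathbb P(X_{i-1}=u)$ if $z'=x$, where $X$ is the alternating walk started from $v$. The latter is 0 if $i=1$, as $v\ne u$, and at most $\kappa_K$ otherwise, as step $i-1$ has type $K$.
* If $a\ge2t_0$: $\Pi^a\le\frac2n$. For $(z,z')=(x,y)$ bound $\Pi^b\le\kappa_{\tau'}$ and one factor $P_\tau(x,y)\le\kappa_\tau$, then $\sum_xP_\tau(x,y)\le2$ and $\sum_y\Pi^c(y,u)\le2$. For $(z,z')=(y,x)$ bound $\Pi^b\le\kappa_{\tau'}$ and $P_\tau(y,x)\le\kappa_\tau$, then $\sum_yP_\tau(x,y)=1$ and $\sum_x\Pi^c(x,u)\le2$. The weight is at most $\frac8n\kappa_K\kappa_H$.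

So each choice of $(i,s)$ and of the direction contributes at most $\frac8n\kappa_H(\kappa_K+\kappa_H)$, and there are at most $\ell^2$ choices.

**Step 2: step $i$ uses $uv$.** As $uv\in K$, $i$ is even, so $i-1\ge1$ and $\ell-i\ge1$. Since $(i-1)+(\ell-i)=6t_0+2$, one of these is at least $2t_0$. Both products, of lengths $i-1$ and $\ell-i$, end with $P_H$. So one has entries at most $\frac2n$, the other at most $\kappa_H$, and each of the two directions has weight at most $\frac2n\kappa_H\kappa_K$. There are at most $\ell/2$ values of $i$, so the contribution is at most $2\ell\kappa_H\kappa_K/n\le\ell^2\kappa_H\kappa_K/n$.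

The total is at most $9\ell^2\kappa_H(\kappa_K+\kappa_H)/n$. $\square$

## 8. A random $H$ in the complement of a fixed $K$

Fix $K$ with complementary degrees $c_x=n-1-k_x\in(1\pm\tau)\bar c$, where $\bar c=\frac1n\sum c_x$. Given $N$, put $h=2N/n$ and $p=N/e(\overline K)=h/\bar c\le1$, and let $H$ contain each edge of $\overline K$ independently with probability $p$. The integer $N$ is the mean, hence a mode, of the binomial variable $e(H)$, so $\mathbb P(e(H)=N)\ge n^{-2}$. Given $e(H)=N$, $H$ is a uniform $N$-subset of $\overline K$, that is, distributed as $H_m$ given $K$. So events of probability $n^{-\omega(1)}$ for $H$ remain so for $H_m$. All bounds below are uniform in the allowed $N$.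

**Lemma 8.** Let $\tau\to0$ with $\tau^2h/\log n\to\infty$. With probability $1-n^{-\omega(1)}$: (a) $h_x\in(1\pm3\tau)h$ for all $x$. (b) If moreover $1+\max k_x\le\tau n$, then $h\le pn\le(1+2\tau)h$, $\|H-pJ\|\le2\tau pn$ and $\|H-\frac hnJ\|\le5\tau h$.

*Proof.* (a) $h_x\sim\mathrm{Bin}(c_x,p)$ has mean $hc_x/\bar c\in(1\pm\tau)h$. By Chernoff it deviates by more than a factor $1\pm\tau$ with probability at most $2e^{-\tau^2(1-\tau)h/3}=n^{-\omega(1)}$, and $(1\pm\tau)(1\pm\tau)\subseteq1\pm3\tau$.

(b) $\bar c\in[(1-\tau)n,n]$ gives the first claim. We have $H-pJ=W-p(I+K)$ with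
$$W=\sum_{xy\in\overline K}(\mathbf 1_{xy\in H}-p)(\mathbf e_x\mathbf e_y^{\mathrm T}+\mathbf e_y\mathbf e_x^{\mathrm T}).$$
The sum of the expected squares is $p(1-p)\,\mathrm{diag}(c_x)$, so $\sigma^2\le pn$. Matrix Bernstein for $\pm W$ with $t=\tau pn$ gives $\mathbb P(\|W\|>\tau pn)\le2ne^{-\tau^2pn/3}=n^{-\omega(1)}$, as $pn\ge h$. And $\|p(I+K)\|\le p(1+\max k_x)\le\tau pn$. Finally $\|(p-\frac hn)J\|=pn-h\le2\tau h$, and $2\tau(1+2\tau)h+2\tau h\le5\tau h$. $\square$

So $H$ can play the role of $A$. If $h$ has order $n$, Lemma 6 gives (M). If $h=o(n)$, its proof breaks at one line: the Cauchy–Schwarz bound is $18\theta n^{-1/2}h^{-1/2}=18\theta\sqrt{n/h}\cdot\frac1n$, which need not be $o(1/n)$. The $\ell_2$ bound on $\xi$ allows all of the error to sit on the $h_v$ neighbors of one vertex $v$. What forbids this is independence: a walk that avoids $v$ does not know which vertices are the $H$-neighbors of $v$. This is the leave-one-out argument.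

**Lemma 9.** Let $\theta=\theta_n\to0$, and let $K$ be fixed with $k_x\in(1\pm\theta)k$, $c_x\in(1\pm\theta/5)\bar c$ and $1+\max k_x\le\frac\theta5n$. Let $h_0\gg\log n$ satisfy $k\ge h_0$, $h\ge h_0$, $h_0\le n$ and $\theta\ge5(\log n/h_0)^{1/8}$. Then with probability $1-n^{-\omega(1)}$, $(\star)_\theta$ holds with $A=H$, $\alpha=h$, and (M) holds with $\delta'=5\psi$, $\psi=\sqrt{30\theta}$.

*Proof.* We use the binomial model.

**Step 1: global events and small quantities.** With $\tau=\theta/5$, $\tau^2h\ge\log n\,(h_0/\log n)^{3/4}\gg\log n$. By Lemma 8, with probability $1-n^{-\omega(1)}$ the event $\mathcal E$ holds: $h_x\in(1\pm\theta)h$ for all $x$, $\|H-pJ\|\le\theta h$ and $\|H-\frac hnJ\|\le\theta h$. Also $h\le pn\le(1+\theta)h$. So $(\star)_\theta$ holds on $\mathcal E$. As $\theta\to0$, $\ell=12j_0+15=o(\log n)$. Since $\log n/h_0\le(\theta/5)^8$ and $h_0\le\min\{h,k,n\}$, for large $n$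
$$\ell\le\log n,\quad\frac\ell h\le\frac\theta4,\quad\eta:=\frac1n+\frac{2\ell}k\le\theta,\quad\frac2k\le\theta,\quad\frac1h\le\theta .$$

**Step 2: vectors that do not see the neighborhood of $v$.** For $v\in V$ let $V_v=V\setminus\{v\}$, let $H^v=H[V_v]$ with degrees $h_w^v$, and let $\upsilon_v$ be the restriction of $\upsilon$ to $V_v$. Let $\mathcal E_v$ be the $H^v$-measurable event that $h_w^v\in(1\pm2\theta)h$ for $w\ne v$ and $\|H^v-pJ\|\le\theta h$ on $V_v$. Then $\mathcal E\subseteq\mathcal E_v$, because $h_w-1\le h_w^v\le h_w$ and $1/h\le\theta$. On $\mathcal E_v$, for each of the two alternating step patterns, define $\hat\mu_0=\upsilon_v$ and, for $x\in V_v$,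
$$\hat\mu_t(x)=\sum_{w\in V_v}\hat\mu_{t-1}(w)\frac{H_{wx}}{h_w^v}\ (H\text{-step}),\qquad\hat\mu_t(x)=\sum_{w\in V_v}\hat\mu_{t-1}(w)\frac{K_{wx}}{k_w}\ (K\text{-step}).$$
These depend only on $K$ and $H^v$, so they are independent of the neighborhood $N_H(v)$. $H$-steps preserve mass, and a $K$-step loses mass at most $1/\min k_w\le2/k$. So the mass of $\hat\mu_t$ is in $[1-\eta,1]$ for $t\le\ell$.

**Step 3: $\ell_2$ control.** We claim that on $\mathcal E_v$, $\|\hat\mu_t-\upsilon_v\|\le30\theta n^{-1/2}$ for $0\le t\le\ell$. For an $H$-step write $H^v=pJ+E_v$. The $J$-part of $\hat\mu_t$ is constant, with value in $\frac1n[1-\eta-2\theta,1+4\theta]$, because $np/h_w^v\in[\frac1{1+2\theta},\frac{1+\theta}{1-2\theta}]$; the $E_v$-part has norm at most $2\theta\|\hat\mu_{t-1}\|$. So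
$$\|\hat\mu_t-\upsilon_v\|\le5\theta n^{-1/2}+2\theta\|\hat\mu_{t-1}\| .$$
For a $K$-step, $\upsilon_v$ is mapped to a vector with entries in $\frac1n[1-3\theta-\frac2k,1+3\theta]$ by (F1), and the operator norm is at most 2, so
$$\|\hat\mu_t-\upsilon_v\|\le4\theta n^{-1/2}+2\|\hat\mu_{t-1}-\upsilon_v\| .$$
Inductively, $\|\hat\mu_{t-1}\|\le(1+30\theta)n^{-1/2}\le2n^{-1/2}$. So after an $H$-step the distance is at most $9\theta n^{-1/2}$, and after a $K$-step, which is the first step or follows an $H$-step, at most $(4+18)\theta n^{-1/2}$. This proves the claim.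

**Step 4: few bad neighbors.** Let $\mathrm{Bad}=\mathrm{Bad}(v,t,\text{pattern})=\{w\in V_v:|\hat\mu_t(w)-\frac1n|>\psi/n\}$. As $30\theta=\psi^2$, Step 3 gives $|\mathrm{Bad}|\psi^2/n^2\le\psi^4/n$, so $|\mathrm{Bad}|\le\psi^2n$. Given $H^v$ with $\mathcal E_v$, each vertex of $\mathrm{Bad}$ that is not $K$-adjacent to $v$ is in $N_H(v)$ independently with probability $p$. With $q=\lceil\psi h\rceil$,
$$\mathbb P(|N_H(v)\cap\mathrm{Bad}|\ge\psi h\mid H^v)\le\Bigl(\frac{e\psi^2np}q\Bigr)^q\le(3\psi)^{\psi h}\le e^{-\psi h}=n^{-\omega(1)},$$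
since $np\le(1+\theta)h$, $\psi\to0$, and $\psi h\ge(\log n/h_0)^{1/16}h_0=\log n\,(h_0/\log n)^{15/16}\gg\log n$. By a union bound over $v$, $t\le\ell$ and patterns, with probability $1-n^{-\omega(1)}$ the event $\mathcal E$ holds and $|N_H(v)\cap\mathrm{Bad}|\le\psi h$ in all cases. We assume this from now on; the rest is deterministic.

**Step 5: comparison with the true walk.** Let $X_0,X_1,\dots$ be the true alternating walk on $V$ from the uniform distribution, in either pattern, let $\mu_t$ be its law (so $\mu_t=\upsilon\Pi$ with $\Pi\in\mathcal P_t$), and let $M_t=n\max_x\mu_t(x)$. For given $v$ and $w\ne v$ let $m_t(w)=\mathbb P(X_t=w,\ X_0,\dots,X_t\ne v)$. It satisfies the recursion of $\hat\mu_t$ with $h_w$ in place of $h_w^v$. Since $h_w^v\le h_w\le h_w^v+1$ and $h_w^v\ge h/2$,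
$$(1-\theta)\hat\mu_t\le\bigl(1+\tfrac2h\bigr)^{-t}\hat\mu_t\le m_t\le\hat\mu_t\qquad(t\le\ell),$$
the first inequality because $2\ell/h\le\theta/2$.

**Step 6: upper bound.** We show by induction on $t\le\ell$ that $M_t\le1+4\psi$ if step $t$ is an $H$-step, and $M_t\le1+5\psi\le2$ in general; $M_0=1$. Let step $t$ be an $H$-step. When $X_t=v$ we have $X_{t-1}\ne v$, so
$$\mu_t(v)=\sum_{w\in N_H(v)}\frac{m_{t-1}(w)}{h_w}+\mathbb P(X_t=v,\ X_s=v\text{ for some }s\le t-2).$$
The last probability is at most $\sum_{s\le t-2}\frac{M_s}n\max_w\frac1{h_w}\le\ell\cdot\frac2n\cdot\frac2h\le\frac\theta n$. In the sum, $m_{t-1}(w)\le\hat\mu_{t-1}(w)\le(1+\psi)/n$ for $w\notin\mathrm{Bad}(v,t-1,\cdot)$, and $m_{t-1}(w)\le\mu_{t-1}(w)\le2/n$ for the at most $\psi h$ others. With $h_v\le(1+\theta)h$ and $h_w\ge(1-\theta)h$,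
$$n\mu_t(v)\le(1+3\theta)(1+\psi)+2.1\psi+\theta\le1+4\psi$$
for large $n$, as $\theta=\psi^2/30$. For a $K$-step, $M_t\le(1+3\theta)M_{t-1}$ by (F1), and step $t-1$ is an $H$-step or $t=1$; so $M_t\le(1+3\theta)(1+4\psi)\le1+5\psi$.

**Step 7: lower bound.** For an $H$-step, keep only $w\in N_H(v)\setminus\mathrm{Bad}$:
$$n\mu_t(v)\ge\frac{h_v-\psi h}{(1+\theta)h}(1-\psi)(1-\theta)\ge1-3\psi .$$
For a $K$-step, which is the first step or follows an $H$-step, multiply by $1-3\theta$ and get at least $1-4\psi$. So (M) holds with $\delta'=5\psi$ with probability $1-n^{-\omega(1)}$ in the binomial model, hence also for $H_m$. $\square$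

## 9. Spectral norm of a random graph with given degrees of constant density

When $0<c<1$, the graph $K$ is dense, $\overline K$ is dense as well, and Lemma 8(b) does not apply. Here $K$ itself will play the role of $A$. The probability that a binomial graph has degree sequence exactly $\boldsymbol k$ is tiny, but $e^{-o(n^2)}$ is enough, because the spectral norm has large deviations of probability $e^{-\Omega(n^2)}$.

**Lemma 10.** Let $\boldsymbol k=\boldsymbol k(n)$ be realizable with $\max_v|k_v-c'n|=o(n)$, $0<c'<1$, and $q=\sum k_v/(n(n-1))$. There is $\eta_n\to0$ with $\mathbb P(\|K-qJ\|>\eta_nn)\le e^{-n}$ for $K\sim\mathcal G(n,\boldsymbol k)$ and large $n$.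

*Proof.* **Step 1: $\mathbb P(\mathcal G(n,q)\text{ has degree sequence }\boldsymbol k)\ge e^{-\gamma n^2}$ with $0\le\gamma=\gamma_n\to0$.** The plan is to repair the degrees of a typical graph by changing $o(n^2)$ pairs. By Chernoff, w.h.p. $G_0\sim\mathcal G(n,q)$ is fine, meaning that all degrees are within $n^{2/3}$ of $qn$ and $|N(x)\setminus N[y]|\ge q(1-q)n/2$ for all $x\ne y$ (this size is $\mathrm{Bin}(n-2,q(1-q))$). Choose $\delta\to0$ with $\delta\ge n^{-1}$ and $|\deg_{G_0}(v)-k_v|\le\delta n$ for all $v$ and all fine $G_0$.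

We transform a fine $G_0$ by a deterministic rule into a graph $G_1$ with degrees $\boldsymbol k$, repeatedly reducing $\Phi=\sum_v|\deg(v)-k_v|\le\delta n^2$, which is always even. A vertex has surplus (deficit) if its degree is too large (too small). Neighborhoods refer to the current graph.

1. If $u$ has surplus and $v$ deficit: pick $w\in N(u)\setminus N[v]$, remove $uw$, add $vw$.
2. If there is no deficit: take surplus vertices $u\ne u'$, or $u=u'$ with surplus at least 2. Pick $a\in N(u)\setminus\{u'\}$ and $b\in N(u')\setminus(N[a]\cup\{u\})$, remove $ua$ and $u'b$, add $ab$.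
3. If there is no surplus: take deficit vertices $u\ne u'$, or $u=u'$ with deficit at least 2. Pick $a\notin N[u]\cup\{u'\}$ and $b\in N(a)\setminus(N[u']\cup\{u\})$, add $ua$ and $u'b$, remove $ab$.

Such $u,u'$ exist in 2 and 3 while $\Phi>0$, as $\Phi$ is even. In 2 and 3 the pairs $ua$ and $u'b$ are distinct: if $u\ne u'$, because $a\ne u'$; if $u=u'$, because $a\ne b$. And $ab$ differs from both, because it has the opposite status. The intermediate vertices $w,a,b$ are not endpoints and keep their degrees, and each step lowers $\Phi$ by 2. So there are at most $\delta n^2/2$ steps.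

It remains to see that the choices are possible. Choose the intermediate vertices only among vertices used as intermediates fewer than $\sqrt\delta n$ times so far. As there are at most $\delta n^2$ uses, at most $\sqrt\delta n$ vertices are ever excluded. The surplus or deficit of a vertex never grows, so a vertex is used as an endpoint for at most $\delta n$ units. Each use as an intermediate changes two pairs at the vertex, each unit as an endpoint changes one. Hence at most $2(\sqrt\delta n+1)+\delta n\le6\sqrt\delta n$ pairs at any vertex are ever changed. So $|N(x)\setminus N[y]|\ge q(1-q)n/2-12\sqrt\delta n$ always, and all sets from which choices are made (each contains some $N(x)\setminus N[y]$ with $x\ne y$, up to $O(1)$ vertices) have at least $q(1-q)n/2-O(\sqrt\delta n)-O(1)>0$ allowed elements.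

At most $2\delta n^2$ pairs change in total, so each $G_1$ arises from at most $e^{o(n^2)}$ graphs $G_0$. Also $|e(G_0)-e(G_1)|\le2\delta n^2$ and $q$ stays away from 0 and 1, so the $\mathcal G(n,q)$-probabilities of $G_0$ and $G_1$ differ by a factor $e^{o(n^2)}$. Hence $\frac12\le\mathbb P(G_0\text{ fine})\le e^{o(n^2)}\,\mathbb P(\text{the degree sequence is }\boldsymbol k)$.

**Step 2: the norm.** Let $W=G_0-q(J-I)$ with $G_0\sim\mathcal G(n,q)$, and let $x$ be a unit vector. Then $x^{\mathrm T}Wx=2\sum_{i<j}W_{ij}x_ix_j$, the terms lie in intervals of length $2|x_ix_j|$, and $\sum_{i<j}4x_i^2x_j^2\le2$. So Hoeffding gives $\mathbb P(|x^{\mathrm T}Wx|\ge s)\le2e^{-s^2}$. With the $\frac14$-net, $\mathbb P(\|W\|>\eta n/2)\le2\cdot9^ne^{-\eta^2n^2/16}$. Conditioning on the degree sequence $\boldsymbol k$ gives exactly $\mathcal G(n,\boldsymbol k)$, since all graphs with these degrees have the same number of edges, and it costs a factor $e^{\gamma n^2}$. Take $\eta=8\sqrt{\gamma+n^{-1/2}}$, so $\eta^2/16=4\gamma+4n^{-1/2}$. Then $\|K-qJ\|\le\|W\|+q\le\eta n/2+1\le\eta n$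 with probability at least $1-2\cdot9^ne^{-4n^{3/2}}\ge1-e^{-n}$. $\square$

## 10. Typicality in the five cases

We prove Proposition 3. By Lemma 4 we need $(K,H_m)$ to be typical with probability at least $1-n^{-8}$, uniformly in $N_*<N\le N_0-m_K$, with parameters $\theta,\delta_1\to0$. For these $N$, $h=2N/n\ge h_0:=\varepsilon\bar d\gg\log n$, and $h_0\le n$. Choose $\theta=\theta_n\to0$, independent of $N$, slowly enough that $\theta\ge5(\log n/h_0)^{1/8}$, that $c_x\in(1\pm\theta/5)\bar c$ (possible since $R=o(\min c_x)$), and that the requirements below hold. Then $\tau=\theta/5$ satisfies $\tau^2h\gg\log n$, and by Lemma 8(a) $h_x\in(1\pm\theta)h$ for all $x$ with probability $1-n^{-\omega(1)}$. Also $\ell=o(\log n)$, and $\kappa_H\le2/h_0$. For each case we name $A$ and verify $(\star)_\theta$, (M) with $\delta'\to0$, and $\ell^2\kappa_H(\kappa_K+\kappa_H)\to0$.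

**Case U0.** $K=G$ and $c=0$. Put $k=\bar d\ge h_0$; we may assume $k_x\in(1\pm\theta)k$ and $1+\Delta\le\frac\theta5n$. Lemma 9 applies for every $K$, with $A=H$, and gives $(\star)_\theta$ and (M) with $\delta'=5\sqrt{30\theta}$. Moreover $\ell^2\kappa_H(\kappa_K+\kappa_H)\le\log^2n\cdot\frac2{h_0}\cdot\frac4{h_0}\to0$.

**Case L0.** $K=\overline G$ and $c=0$. Take $A=K$, $k=\alpha=n$, and $\theta\ge(1+\Delta)/n$. Then $k_x\in(1\pm\theta)n$ and $\|K-J\|=\|I+G\|\le1+\Delta\le\theta n$. So $(\star)_\theta$ holds with probability $1-n^{-\omega(1)}$, and Lemma 6 applies with $c_0=1$. Moreover $\ell^2\kappa_H(\kappa_K+\kappa_H)\le\log^2n\cdot\frac2{h_0}\bigl(\frac2n+\frac2{h_0}\bigr)\to0$.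

**Cases U1 and L1.** $0<c<1$. Take $A=K$ and $k=\alpha=qn$ with $q$ as in Lemma 10, where $c'=c$ in U1 and $c'=1-c$ in L1. We may assume $k_x\in(1\pm\theta)qn$. Choosing $\theta\ge2\eta_n/c'$ we get, for large $n$, $\|K-qJ\|\le\eta_nn\le\theta qn$ with probability at least $1-e^{-n}$, up to an adjustment of $\theta$ by a constant factor if $q<c'/2$, which does not occur for large $n$ as $q\to c'$. Lemma 6 applies with $c_0=c'/2$. Here $k$ and $h_0$ are of order $n$, so $\ell^2\kappa_H(\kappa_K+\kappa_H)=O(\log^2n/n^2)\to0$.

**Case L2.** $K=\overline G$, $c=1$, $\Delta\le n-2$. Put $k=\min k_x\ge1$. Since $R=o(\min k_x)$ we may assume $k_x\in(1\pm\theta)k$, and since $1+\max k_x=n-\min d_v=o(n)$ we may assume $1+\max k_x\le\frac\theta5n$. By Lemma 8, for every $K$, with probability $1-n^{-\omega(1)}$, $(\star)_\theta$ holds with $A=H$ and $\alpha=h\ge h_0\ge\varepsilon n/2$. Lemma 6 applies with $c_0=\varepsilon/2$. Here $K$ may be as sparse as a perfect matching, so we only know $\kappa_K\le1$; but $\ell^2\kappa_H(\kappa_K+\kappa_H)\le\log^2n\cdot\frac4{\varepsilon n}\cdot2\to0$.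

In all cases Lemma 7 yields typicality, with $\delta_1=\delta'+160\theta+9\ell^2\kappa_H(\kappa_K+\kappa_H)\to0$ uniformly in $N$ (using the upper bounds just given for the last term), and with failure probability $n^{-\omega(1)}\le n^{-8}$. By Lemma 4 this proves Proposition 3. By Section 5, (U) and (L) follow, and with Section 4 this proves Theorem 1, and with it the sufficiency used in Step 3 of Section 3. $\blacksquare$
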